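# Bernoulli actions of infinite groups are their own bicentralizers

## 1. The theorem and the definitions it uses

Throughout, $(X_0,\mu_0)$ is a standard probability space and $\Gamma$ a countable group. The Bernoulli action of $\Gamma$ on $(X,\mu)=(X_0,\mu_0)^\Gamma$ is
$$(g\cdot x)_h=x_{g^{-1}h}\qquad(g,h\in\Gamma).$$
We write $\operatorname{Aut}(X,\mu)$ for the group of measure preserving automorphisms and $\operatorname{Factor}(X,\mu)$ for the semigroup of measure preserving factor maps $(X,\mu)\to(X,\mu)$. All maps are taken up to null sets. We view $\Gamma$ as a subgroup of $\operatorname{Aut}(X,\mu)$, and $C(\Gamma)$ denotes the group of all $\beta\in\operatorname{Aut}(X,\mu)$ that commute with every $g\in\Gamma$.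

**Theorem A.** Let $\Gamma$ be countably infinite, $\mu_0$ not a Dirac measure, $(X,\mu)=(X_0,\mu_0)^\Gamma$. There is a countable subgroup $\Lambda\leqslant C(\Gamma)$ acting ergodically on $(X,\mu)$ such that every $\psi\in\operatorname{Factor}(X,\mu)$ commuting with $\Lambda$ belongs to $\Gamma$. In particular $\Gamma$ has the bicentralizer property.

Here is the notion in the last sentence. For a subsemigroup $\mathcal S\subseteq\operatorname{Factor}(X,\mu)$ put
$$C(\mathcal S)=\{\beta\in\operatorname{Aut}(X,\mu)\mid \alpha\circ\beta=\beta\circ\alpha\ \text{ for all }\alpha\in\mathcal S\}.$$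

**Definition.** $\mathcal S$ has the *bicentralizer property* if

1. $C(\mathcal S)$ acts ergodically on $(X,\mu)$;
2. if $\psi\in\operatorname{Factor}(X,\mu)$ commutes with every $\beta\in C(\mathcal S)$, then $\psi\in\mathcal S$.

In words: the shift has so many symmetries that they mix the whole space, and the only maps compatible with all of these symmetries are the shifts themselves. The maps $\psi$ in (2) need not be invertible. The "in particular" in Theorem A is immediate: if $\Lambda$ is ergodic, so is the larger group $C(\Gamma)$, and a $\psi$ commuting with $C(\Gamma)$ commutes with $\Lambda$. The theorem says more, because one countable subgroup $\Lambda$ already suffices.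

The question comes from Sorin Popa and Stefaan Vaes, "W*-rigidity paradigms for embeddings of II$_1$ factors" (arXiv:2102.01664). Two cases are recorded as known: nonatomic $(X_0,\mu_0)$ with any countable $\Gamma$, and, due to Rudolph, $\Gamma=\mathbb Z$ with any standard base. Theorem A covers all infinite groups and all bases. We shall also prove a classification over all countable groups (Theorem C, Section 2) and a description of all $\Lambda$-invariant self-joinings (Theorem B, Section 7), from which Theorem A follows.

## 2. Finite groups by hand

Before infinite groups, let us see what can happen when $\Gamma$ is finite.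

*The trivial group, two points.* Let $\Gamma=\{e\}$ and let $\mu_0$ be uniform on $\{0,1\}$. Then $C(\Gamma)=\operatorname{Aut}(X_0,\mu_0)=\{\mathrm{id},\text{flip}\}$ is transitive, so (1) holds. But the flip commutes with everything in $C(\Gamma)$ and is not in $\Gamma$, so (2) fails.

*The group with two elements, two points.* Let $\Gamma=\mathbb Z/2$ and $\mu_0$ uniform on $\{0,1\}$. The four points are $00,11,01,10$, and $\Gamma$ swaps $01$ and $10$. Anything commuting with $\Gamma$ preserves the fixed-point set $\{00,11\}$, of measure $1/2$. So (1) fails.

These two obstructions are the only ones.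

**Theorem C.** Let $\Gamma$ be a countable group and $\mu_0$ not Dirac. The Bernoulli action has the bicentralizer property if and only if one of the following holds: (i) $\Gamma$ is infinite; (ii) $\mu_0$ is nonatomic; (iii) $\Gamma$ is trivial and $\mu_0$ is uniform on $n\ge3$ points.

*Proof.* If $\Gamma$ is infinite, this is Theorem A, whose proof occupies the remaining sections and does not use Theorem C. Let $\Gamma$ be finite. There are three cases.

**Case 1: $\mu_0$ nonatomic.** We show that the property holds, by writing the action explicitly. If $\gamma\ne e$, then $\gamma x=x$ forces $x_{\gamma^{-1}}=x_e$, an event of measure $0$ because two independent variables with a nonatomic law almost surely differ. So the action is essentially free. A finite group acting essentially freely has a Borel fundamental domain $W$ up to null sets, hence $X\cong W\times\Gamma$ with $\gamma(w,h)=(w,\gamma h)$, with $W$ nonatomic (after normalization) and counting measure on $\Gamma$.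

The maps $(w,h)\mapsto(\theta(w),hq)$, with $\theta\in\operatorname{Aut}(W)$ and $q\in\Gamma$, all lie in $C(\Gamma)$. They act ergodically: an invariant set is $\bigsqcup_h A_h\times\{h\}$ with each $A_h$ invariant under $\operatorname{Aut}(W)$, hence null or conull (model $W$ by the circle and use an irrational rotation), and the maps $h\mapsto hq$ force all $A_h$ to be of the same kind.

Let $\psi(w,h)=(a(w,h),b(w,h))$ be a factor map commuting with $C(\Gamma)$. Then for each $\theta$ and $q$, almost everywhere,
$$a(\theta w,hq)=\theta(a(w,h)),\qquad b(\theta w,hq)=b(w,h)\,q.$$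
Let $A\subset W$ be Borel, and choose $\theta\in\operatorname{Aut}(W)$ that is the identity on $A$ and moves almost every point of $A^c$; this is possible because $W$ is nonatomic. For a.e. $w\in A$ we get $a(w,h)=a(\theta w,h)=\theta(a(w,h))$, so $a(w,h)$ is a fixed point of $\theta$. The fixed-point set of $\theta$ is $A$ up to a null set $N$, and $\{w:a(w,h)\in N\}$ is null because $\psi$ preserves the measure. So $a(w,h)\in A$ for a.e. $w\in A$. Running $A$ through a countable family that separates points and is closed under complements, we get $a(w,h)=w$ a.e. Next, $b(\theta w,h)=b(w,h)$ for all $\theta$, so $b(w,h)=b(h)$ depends only on $h$. Finally $b(hq)=b(h)q$ gives $b(h)=b(e)h$. So $\psi(w,h)=(w,b(e)h)$ is the action of $b(e)\in\Gamma$.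

**Case 2: $|\Gamma|\ge2$ and $\mu_0$ has an atom.** We show that (1) fails. The set of $\Gamma$-fixed points, which are the constant configurations, is $C(\Gamma)$-invariant up to null sets. Its measure is at least $\mu_0(\text{atom})^{|\Gamma|}>0$. Its complement has positive measure: as $\mu_0$ is not Dirac, there is $A$ with $0<\mu_0(A)<1$, and with positive probability $x_e\in A$ while $x_g\notin A$ for some fixed $g\ne e$. So $C(\Gamma)$ is not ergodic.

**Case 3: $\Gamma$ trivial and $\mu_0$ has an atom.** Now $C(\Gamma)=\operatorname{Aut}(X_0,\mu_0)$ preserves the set of atoms of each given mass. If it is ergodic, almost all of the space consists of atoms of one mass, i.e. $\mu_0$ is uniform on $n$ points, with $n\ge2$ since $\mu_0$ is not Dirac. Conversely, for such $\mu_0$ we have $C(\Gamma)=S_n$, which is transitive. A measure preserving self-map of $n$ equally weighted points is surjective, hence a permutation, so $\operatorname{Factor}=S_n$. The maps commuting with $C(\Gamma)$ form the centre of $S_n$, which for $n\geq 2$ is trivial if and only if $n\ge3$. $\square$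

From now on $\Gamma$ is countably infinite and $\mu_0$ is not Dirac.

## 3. The visible centralizer, and why it is too small

To prove Theorem A we need many elements of $C(\Gamma)$. Two families are visible at once.

*Base automorphisms.* If $\theta\in\operatorname{Aut}(X_0,\mu_0)$, then $\theta^\Gamma$, acting by $\theta$ in every coordinate, commutes with $\Gamma$. If $\mu_0$ is nonatomic, these already act ergodically: identify $(X_0,\mu_0)$ with $\{0,1\}^{\mathbb Z}$ with fair coin measure and let $\theta$ be its shift; then $\theta^\Gamma$ is a Bernoulli shift of $\mathbb Z$ over the base $\{0,1\}^\Gamma$, hence ergodic. But if $\mu_0$ has two atoms of different masses and nothing else, $\operatorname{Aut}(X_0,\mu_0)$ is trivial. If $\mu_0$ is uniform on two points, it is $\{\mathrm{id},\text{flip}\}$.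

*Right shifts.* For $q\in\Gamma$ put $(R_qx)_h=x_{hq}$. Left and right multiplication commute, so $R_q\in C(\Gamma)$.

The natural first attempt is to take the group generated by these. It fails for $\Gamma=\mathbb Z$ and the uniform base $\{0,1\}$. There the right shifts are just the shifts again, and the map
$$\psi(x)_n=x_n+x_{n+1}+x_{n+2}\pmod 2$$
commutes with all of them, and also with the flip $x\mapsto x+1$, since $1+1+1=1$. It preserves $\mu$: given $x_{b+1},x_{b+2}$, the map $(x_a,\dots,x_b)\mapsto(\psi(x)_a,\dots,\psi(x)_b)$ is a triangular bijection, so the image block is uniform. And it is not a shift, because $x_0+x_1+x_2+x_{m}$ is nonconstant for every $m\in\mathbb Z$. So the visible elements do not suffice, and we need new ones.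

*Where the attempt gets stuck.* The proof would be easy if we could permute coordinates arbitrarily: permutations mix a product space very strongly. Suppose we want $x\mapsto x\circ\pi$ to commute with $\Gamma$, for a permutation $\pi$ of $\Gamma$. Now
$$((kx)\circ\pi)_h=x(k^{-1}\pi(h)),\qquad (k(x\circ\pi))_h=x(\pi(k^{-1}h)),$$
and these agree for a.e. $x$ only if the two indices agree, since two distinct coordinates differ with positive probability. So $\pi(k^{-1}h)=k^{-1}\pi(h)$ for all $k,h$, hence $\pi(h)=h\,\pi(e)$: a fixed permutation can only be a right translation.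

The way out is to let the permutation depend on the point. Suppose the base were a product $Y_0\times Z_0$, so that a point is a pair $(y,z)$ of independent configurations. Choose for each $y$ a permutation $\pi_y$ of $\Gamma$ and apply $(y,z)\mapsto(y,z\circ\pi_y)$. Commutation with $\Gamma$ now only asks for the equivariance $\pi_{ky}(kh)=k\pi_y(h)$. This can be met by *reading the pattern of $y$ around $h$* to decide what happens at $h$. And since a generic $y$ has different patterns around different places, we can choose the rule so that, in any prescribed finite window, only one prescribed pair of places is swapped. This is the main idea. To use it we need a product base, a precise rule, and some tools about permutation-invariant measures.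

## 4. A product base with the same entropy

**Purpose.** Replace $X_0$ by a product of two non-Dirac bases, which are in general not visible in $X_0$ itself. (A two-point base is not a product of two non-Dirac spaces, since such a product contains four disjoint sets of positive measure.)

The *Shannon entropy* of a purely atomic probability with atoms of mass $p_i$ is $-\sum p_i\log p_i\in[0,\infty]$; by convention it is $\infty$ if the measure is not purely atomic. It is additive on products, and it is $0$ only for Dirac measures. For example, the uniform measure on four points has entropy $\log4$, and it is the product of two fair coins, each of entropy $\log 2$.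

We use the following cited theorem of Seward (*Bernoulli shifts with bases of equal entropy are isomorphic*, J. Mod. Dyn. 18 (2022)). It extends L. Bowen, *Every countably infinite group is almost Ornstein*, Contemp. Math. 567 (2012), which covers bases that are not two-atom.

**Theorem (Seward).** If $G$ is a countably infinite group and two standard probability spaces have equal Shannon entropy in $[0,\infty]$, then the Bernoulli actions of $G$ over them are isomorphic.

Let $H=H(X_0,\mu_0)\in(0,\infty]$. If $H=\infty$, let $Y_0=Z_0=[0,1]$ with Lebesgue measure. If $H<\infty$, choose $n$ with $\log n\ge H/2$. Entropy is continuous on the (connected) simplex of probability vectors of length $n$ and takes there the values $0$ and $\log n$; so some probability $\nu$ on $\{1,\dots,n\}$ has $H(\nu)=H/2>0$, and we let $Y_0=Z_0=(\{1,\dots,n\},\nu)$. Write $\nu$ and $\zeta$ for the measures on $Y_0$ and $Z_0$. Neither is Dirac, and $H(Y_0\times Z_0)=H$. By Seward's theorem there is a $\Gamma$-equivariant isomorphism $\Phi$ from $(X_0,\mu_0)^\Gamma$ to $(Y_0\times Z_0)^\Gamma$.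

Theorem A transports along $\Phi$: replace $\Lambda$ by $\Phi^{-1}\Lambda\Phi$. The same holds for Theorem B below. That theorem concerns measures $\eta$ on $X^n$ whose one-dimensional marginals are $\mu$. For such $\eta$, two maps of $X$ that agree $\mu$-a.e. give, applied coordinatewise, two maps of $X^n$ that agree $\eta$-a.e. So $\Phi^{\times n}$, and the diagonal action of automorphisms known only up to null sets, make sense on such $\eta$.

From now on, therefore,
$$X=Y\times Z,\quad Y=Y_0^\Gamma,\quad Z=Z_0^\Gamma,\quad \mu=\nu^\Gamma\times\zeta^\Gamma,\quad k(y,z)=(ky,kz).$$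
The spaces $Y,Z$ are compact metrizable and $\Gamma$ acts on them by homeomorphisms. Since $\Gamma$ is infinite and the largest atom of $\nu$ (or $\zeta$) has mass less than $1$, the measures $\nu^\Gamma,\zeta^\Gamma$ are nonatomic. The situation is symmetric in $Y$ and $Z$, and we shall use this symmetry constantly.

**Lemma 1.** Let $m\in\Gamma\setminus\{e\}$.

(a) There are infinitely many $h_1,h_2,\dots\in\Gamma$ such that the pairs $\{h_i,m^{-1}h_i\}$ are pairwise disjoint.

(b) Two independent variables of law $\nu$ (or $\zeta$) coincide with a probability less than $1$.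

(c) $\nu^\Gamma\{y:my=y\}=0$, and likewise for $\zeta^\Gamma$.

*Proof.* (a) The pairs of $h$ and $h'$ meet only if $h'\in\{h,mh,m^{-1}h\}$. So each chosen element excludes at most three others, and we can choose greedily. (b) If $p_i$ are the masses of the atoms, the probability is $\sum p_i^2$. It is $0$ if there are no atoms and at most $\max_ip_i<1$ otherwise. (c) If $my=y$ then $y_{m^{-1}h_i}=y_{h_i}$ for all $i$. By (a) these events are independent; by (b) they have a common probability less than $1$. $\square$

Hence the sets $Y_*\subset Y$ and $Z_*\subset Z$ of points with trivial stabilizer are conull, $\Gamma$-invariant and Borel.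

## 5. Transpositions that read the point

**Purpose.** Construct $\Lambda$, and show that for fixed generic $y$ it can realize any single transposition within any finite window.

**The rule.** Fix a countable base $\mathcal U$ of the topology of $Y$. Call a pair $(U,g)$ *admissible* if $U\in\mathcal U$, $g\in\Gamma\setminus\{e\}$ and $U\cap gU=\emptyset$. For admissible $(U,g)$ and $y\in Y$ define $\pi_y=\pi_y^{U,g}:\Gamma\to\Gamma$ by
$$\pi_y(h)=\begin{cases}hg^{-1}& \text{if } h^{-1}y\in U,\\ hg&\text{if } h^{-1}y\in gU,\\ h&\text{otherwise.}\end{cases}$$
The point $h^{-1}y$ is "$y$ as seen from $h$", since $(h^{-1}y)_e=y_h$.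

*Example.* Let $\Gamma=\mathbb Z$, $Y_0=\{0,1\}$, $U=\{y:y_0=1,\,y_1=0\}$ and $g=1$. Here $(h^{-1}y)_n=y_{n+h}$, so $gU=\{y:y_1=1,\,y_2=0\}$, which is disjoint from $U$. The rule reads: wherever $y$ shows the word $10$ at places $h,h+1$, swap the places $h-1$ and $h$. For instance, if $y_0\cdots y_5=010110$, the occurrences at $h=1$ and $h=4$ swap $0\leftrightarrow1$ and $3\leftrightarrow4$. Two occurrences of $10$ never start at adjacent places, so the swapped pairs are disjoint.

In general $\pi_y$ is an involution. If $h^{-1}y\in U$, then $(hg^{-1})^{-1}y=gh^{-1}y\in gU$, so $\pi_y(hg^{-1})=h$. If $h^{-1}y\in gU$, then $(hg)^{-1}y=g^{-1}h^{-1}y\in U$, so $\pi_y(hg)=h$. Moreover, since $(kh)^{-1}ky=h^{-1}y$,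
$$\pi_{ky}(kh)=k\,\pi_y(h)\qquad(k,h\in\Gamma).\tag{1}$$

**The group.** Define $\beta_{U,g}(y,z)=(y,z\circ\pi_y)$.

- It is Borel, because the $h$-th coordinate of $z\circ\pi_y$ is one of $z_{hg^{-1}},z_{hg},z_h$, according to a Borel condition on $y$. It is an involution, as $\pi_y$ is.
- It preserves $\mu$: for fixed $y$ it permutes i.i.d. coordinates of $z$.
- It commutes with $\Gamma$: by (1), $\pi_{ky}(h)=k\pi_y(k^{-1}h)$, so
$$((kz)\circ\pi_{ky})(h)=z(k^{-1}\pi_{ky}(h))=z(\pi_y(k^{-1}h))=(k(z\circ\pi_y))_h .$$

Exchanging the roles of $Y$ and $Z$, with a countable base of the topology of $Z$, define likewise $\beta'_{V,g}(y,z)=(y\circ\pi_z,z)$. Let $\Lambda$ be the group of Borel bijections of $X$ generated by all $\beta_{U,g}$ and $\beta'_{V,g}$. It is countable, it commutes with $\Gamma$ everywhere on $X$, and $\Lambda\leqslant C(\Gamma)$. Both kinds of generators are needed: the $\beta_{U,g}$ alone fix every function of $y$.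

**Lemma 2.** Let $y^1,\dots,y^r\in Y_*$ lie in distinct $\Gamma$-orbits, let $1\le i\le r$, let $h\ne h'$ in $\Gamma$ and let $F\subset\Gamma$ be finite. There is an admissible $(U,g)$ such that $\pi^{U,g}_{y^i}$ agrees on $F$ with the transposition $(h\,h')$, and $\pi^{U,g}_{y^j}|_F=\mathrm{id}$ for $j\ne i$.

*Proof.* Enlarging $F$, assume $h,h'\in F$. We want a rule that recognizes $y^i$ seen from $h$ and nothing else in the window. Put $u=h^{-1}y^i$ and $g=h'^{-1}h\ne e$; then $gu=h'^{-1}y^i\neq u$. Let $D$ be the finite set of all points $f^{-1}y^j$ with $f\in F$, $1\le j\le r$. Because stabilizers are trivial and the orbits are distinct, different pairs $(j,f)$ give different points. The point $u$ belongs to $(i,h)$ and $gu$ to $(i,h')$. Choose $U\in\mathcal U$ containing $u$ and so small that $U\cap gU=\emptyset$, $U\cap D=\{u\}$ and $gU\cap D=\{gu\}$. This is possible because $g$ is a homeomorphism, $gu\ne u$, and $D$ is finite.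

Now $\pi_{y^i}(h)=hg^{-1}=h'$ since $h^{-1}y^i=u\in U$, and $\pi_{y^i}(h')=h'g=h$ since $h'^{-1}y^i=gu\in gU$. For every other pair $(j,f)$ the point $f^{-1}y^j$ lies in $D\setminus\{u,gu\}$, hence in neither $U$ nor $gU$, so $\pi_{y^j}(f)=f$. $\square$

Note that $U$ depends on the points $y^j$. This does no harm: there are only countably many admissible pairs, so a measure can be invariant under all of them at once outside a single null set.

**Exchangeability.** Let $\mathrm{Sym}_f(\Gamma)$ be the countable group of finitely supported permutations of $\Gamma$, acting on $B^\Gamma$ by $b\mapsto b\circ\sigma$. A measure on $B^\Gamma$ is *exchangeable* if it is $\mathrm{Sym}_f(\Gamma)$-invariant.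

**Lemma 3.** Let $y^1,\dots,y^r\in Y_*$ lie in distinct orbits and let $B_1,\dots,B_r$ be standard Borel spaces. A finite Borel measure $\theta$ on $\prod_iB_i^\Gamma$ that is invariant under $(b^i)_i\mapsto(b^i\circ\pi^{U,g}_{y^i})_i$ for all admissible $(U,g)$ is invariant under $\mathrm{Sym}_f(\Gamma)^r$.

*Proof.* Transpositions generate $\mathrm{Sym}_f(\Gamma)$, so it suffices to treat a transposition $\sigma$ acting on the $i$-th factor. Bounded Borel functions depending on finitely many coordinates determine $\theta$, so let $f$ be one, depending only on coordinates in a finite set $F$ in each factor. Choose $(U,g)$ from Lemma 2 for $i$, $\sigma$ and $F$. On $F$, the maps $\pi_{y^i}$ and $\sigma$ agree and the other $\pi_{y^j}$ are the identity, so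
$$f(b^1,\dots,b^i\circ\sigma,\dots,b^r)=f(b^1\circ\pi_{y^1},\dots,b^r\circ\pi_{y^r})$$
for all $(b^j)_j$. Integrate against $\theta$ and use the assumed invariance: the integral equals $\int f\,d\theta$. $\square$

## 6. Exchangeable measures, extremality, and ergodicity of $\Lambda$

We recall two classical theorems. The *Hewitt–Savage 0–1 law* says that $\mathrm{Sym}_f(\Gamma)$ acts ergodically on $(Z,\zeta^\Gamma)$. *De Finetti's theorem* says that an exchangeable probability on $B^\Gamma$, with $B$ standard Borel, has the form $\int\rho^\Gamma\,dQ(\rho)$ for a probability $Q$ on the space of probabilities on $B$. For example, pick one of two coins of different biases at random and toss it at every $h\in\Gamma$: the result is exchangeable but not a product, and $Q$ is carried by two points. We also use disintegration of measures and its essential uniqueness, and the ergodic decomposition for countable groups.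

**Lemma 4.** Let a countable group $G$ act by Borel automorphisms on a standard Borel space $S$, preserving an ergodic probability $m$. If $m=\int\theta_t\,dP(t)$, where $P$ is a probability and $\theta_t$ is a $G$-invariant probability for a.e. $t$, then $\theta_t=m$ for a.e. $t$.

*Proof.* For measurable $A$ the measure $\int_A\theta_t\,dP(t)\le m$ is $G$-invariant. Its density with respect to $m$ is $G$-invariant, hence constant, equal to $P(A)$. So $\int_A\theta_t(C)\,dP(t)=P(A)\,m(C)$ for all $A$, and therefore $\theta_t(C)=m(C)$ for a.e. $t$. Apply this to all $C$ in a countable generating algebra. $\square$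

With $G=\mathrm{Sym}_f(\Gamma)$ and $m=\zeta^\Gamma$ this reads:
$$\text{if }\zeta^\Gamma=\int\theta_t\,dP(t)\text{ with a.e. }\theta_t\text{ exchangeable, then }\theta_t=\zeta^\Gamma\text{ for a.e. }t.\tag{2}$$
It gives independence:
$$\text{a }\mathrm{Sym}_f(\Gamma)^r\text{-invariant probability on }Z^r\text{ with all marginals }\zeta^\Gamma\text{ equals }(\zeta^\Gamma)^{\times r}.\tag{3}$$
Indeed, disintegrate over $(z^2,\dots,z^r)$. By invariance under $\mathrm{Sym}_f(\Gamma)\times 1$, a countable group that fixes $(z^2,\dots,z^r)$, the conditional laws of $z^1$ are a.s. exchangeable. They average to $\zeta^\Gamma$, so by (2) they equal $\zeta^\Gamma$. Hence $z^1$ is independent of $(z^2,\dots,z^r)$, whose law satisfies the same hypotheses with $r-1$. Induct.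

Both (2) and (3) hold for $\nu^\Gamma$ on $Y$ too.

**Lemma 5.** $\Lambda$ acts ergodically on $(X,\mu)$.

*Proof.* Let $F\ge0$ be bounded Borel and a.e. $\Lambda$-invariant. By Fubini, for a.e. $y\in Y_*$ the function $F_y=F(y,\cdot)$ is $\zeta^\Gamma$-a.e. invariant under $z\mapsto z\circ\pi_y^{U,g}$ for all admissible $(U,g)$. These maps preserve $\zeta^\Gamma$, so they preserve the measure $F_y\zeta^\Gamma$. By Lemma 3 ($r=1$), $F_y\zeta^\Gamma$ is exchangeable. Hence $F_y$ is a.e. $\mathrm{Sym}_f(\Gamma)$-invariant, and so a.e. constant by Hewitt–Savage. Thus $F(y,z)=F_1(y)$ a.e. By symmetry, using the $\beta'_{V,g}$, also $F(y,z)=F_2(z)$ a.e. By Fubini $F$ is a.e. constant. $\square$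

This proves the ergodicity claim of Theorem A. For the rest we look at pairs $(x,\psi(x))$.

## 7. Self-joinings invariant under $\Lambda$

If $\psi$ commutes with $\Lambda$, the law of $(x,\psi(x))$ on $X\times X$ is invariant under the diagonal action of $\Lambda$ and has both marginals $\mu$. Such measures are called $\Lambda$-invariant *self-joinings*. Two examples: $\mu\times\mu$, and for $k\in\Gamma$ the graph measure $\Delta_k=\text{law of }(kx,x)$, which is invariant because $\Lambda$ commutes with $k$. Theorem B says that these are the building blocks of all.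

**Theorem B.** With the same $\Lambda$ (and hence also for $C(\Gamma)$):

1. Every ergodic $\Lambda$-invariant probability measure on $X^n$ (diagonal action, $n\ge1$) with all one-dimensional marginals equal to $\mu$ has the following form. There are a partition of $\{1,\dots,n\}$ into blocks and elements $k_i\in\Gamma$ such that $x^i=k_ix^r$ a.s. when $r$ is the representative of the block of $i$, and the $x^r$, with $r$ running over the representatives, are independent with law $\mu$.
2. Every $\Lambda$-invariant $\eta$ on $X\times X$ with marginals $\mu$ is a convex combination of $\mu\times\mu$ and the graph measures $\Delta_k$, $k\in\Gamma$.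
3. The $\Lambda$-invariant sub-$\sigma$-algebras of $(X,\mu)$ (equivalently, the $C(\Gamma)$-invariant ones) are exactly the trivial one and the fixed-point algebras $\mathrm{Fix}(K)$ of finite subgroups $K\leqslant\Gamma$. Distinct $K$ give distinct algebras.

Sub-$\sigma$-algebras are taken modulo null sets. For $\Gamma=\mathbb Z$, whose only finite subgroup is trivial, part 3 leaves only the trivial and the full algebra.

**Notation and the fibre measures.** Let $\eta$ be a $\Lambda$-invariant probability on $X^n$ with marginals $\mu$. Write $x^i=(y^i,z^i)$, $\mathbf y=(y^i)_i$, $\mathbf z=(z^i)_i$. Almost surely all $y^i\in Y_*$ and all $z^i\in Z_*$. Disintegrate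
$$\eta=\int\delta_{\mathbf y}\otimes\eta_{\mathbf y}\;d\eta_Y(\mathbf y),\qquad \eta_{\mathbf y}\text{ a probability on }Z^n.$$
The diagonal action of $\beta_{U,g}$ preserves $\eta$ and fixes $\mathbf y$. By uniqueness of the disintegration, for a.e. $\mathbf y$,
$$\eta_{\mathbf y}\text{ is invariant under }(z^i)_i\mapsto(z^i\circ\pi^{U,g}_{y^i})_i\text{ for all admissible }(U,g).\tag{4}$$
In particular the $i$-th marginal of $\eta_{\mathbf y}$ is invariant under $z\mapsto z\circ\pi^{U,g}_{y^i}$, so by Lemma 3 ($r=1$) it is exchangeable. Averaged over $\mathbf y$ these marginals give the law $\zeta^\Gamma$ of $z^i$. By (2):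
$$\text{for a.e. }\mathbf y\text{, all marginals of }\eta_{\mathbf y}\text{ equal }\zeta^\Gamma.\tag{5}$$

*What the $\beta_{U,g}$ alone cannot see.* Let $y^1=y^2$ have law $\nu^\Gamma$ and let $z^1,z^2$ be independent of law $\zeta^\Gamma$, independent of $y^1$. This joining is invariant under all $\beta_{U,g}$, which apply one and the same permutation to $z^1$ and $z^2$. It is not in the list of Theorem B. What rules it out is that here $y^1\in\Gamma y^2$ while almost surely $z^1\notin\Gamma z^2$. The next lemma shows that full $\Lambda$-invariance forbids this.

**Lemma 6.** Let $n=2$, $E=\{y^1\in\Gamma y^2\}$, $E'=\{z^1\in\Gamma z^2\}$. Then $E=E'$ modulo $\eta$, and for a.e. point of $E$ there is a unique $k\in\Gamma$ with $y^1=ky^2$ and $z^1=kz^2$.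

*Proof.* **Step 1: $E=E'$ modulo $\eta$.** The aim is to see that when the $y$'s are in different orbits, the $z$'s are independent. For a.e. $\mathbf y$ with $y^1\notin\Gamma y^2$, property (4) and Lemma 3 ($r=2$) show that $\eta_{\mathbf y}$ is $\mathrm{Sym}_f(\Gamma)^2$-invariant. By (5) and (3), $\eta_{\mathbf y}=\zeta^\Gamma\times\zeta^\Gamma$. As $\zeta^\Gamma$ is nonatomic and $\Gamma$ countable, $\eta_{\mathbf y}(z^1\in\Gamma z^2)=0$. So $E^c\subset E'^c$ modulo $\eta$. Exchanging $Y$ and $Z$, $E'^c\subset E^c$ modulo $\eta$.

**Step 2: on $E$, the pair becomes exchangeable after a shift.** We align $z^1$ with $z^2$. Fix a generic $\mathbf y\in E$, with $y^1=ky^2$; here $k$ is unique since $y^2\in Y_*$. Put $w=k^{-1}z^1$, i.e. $w_h=z^1_{kh}$. By (1), $\pi_{y^1}(kh)=\pi_{ky^2}(kh)=k\pi_{y^2}(h)$, so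
$$(z^1\circ\pi_{y^1})(kh)=z^1(k\,\pi_{y^2}(h))=w(\pi_{y^2}(h)).$$
Thus the transformation in (4) acts on $(w,z^2)$ by composing *both* with the same $\pi_{y^2}^{U,g}$. Let $\theta$ be the law of $(w,z^2)$ under $\eta_{\mathbf y}$, viewed on $(Z_0\times Z_0)^\Gamma$. It is invariant under composition with all $\pi^{U,g}_{y^2}$, so by Lemma 3 ($r=1$, $B_1=Z_0\times Z_0$) it is exchangeable.

**Step 3: identify the de Finetti components.** By de Finetti, $\theta=\int\rho^\Gamma\,dQ(\rho)$ with $\rho$ probabilities on $Z_0\times Z_0$. By (5), and since $k$ preserves $\zeta^\Gamma$, both $w$ and $z^2$ have law $\zeta^\Gamma$. If $\rho_1,\rho_2$ are the marginals of $\rho$, then $\zeta^\Gamma=\int\rho_1^\Gamma\,dQ=\int\rho_2^\Gamma\,dQ$, so by (2) $\rho_1=\rho_2=\zeta$ for $Q$-a.e. $\rho$.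

**Step 4: $w$ is not a nontrivial translate of $z^2$.** Let $m\ne e$ and choose $h_i$ as in Lemma 1(a). If $w=mz^2$, then $w_{h_i}=z^2_{m^{-1}h_i}$ for all $i$. Under $\rho^\Gamma$, the events $\{w_{h_i}=z^2_{m^{-1}h_i}\}$ involve disjoint pairs of coordinates, so they are independent. Since $h_i\ne m^{-1}h_i$, the variables $w_{h_i}$ and $z^2_{m^{-1}h_i}$ are independent of law $\zeta$, whatever the correlation inside $\rho$. By Lemma 1(b) all these events have the same probability, which is less than $1$. Hence $\rho^\Gamma(w=mz^2)=0$ for $Q$-a.e. $\rho$, so $\theta(w=mz^2)=0$ for every $m\ne e$.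

**Step 5: conclusion.** By Step 1, for a.e. $\mathbf y\in E$ we have $\eta_{\mathbf y}$-a.s. $z^1=lz^2$ for some $l\in\Gamma$, that is, $w=k^{-1}l\,z^2$. By Step 4, $k^{-1}l=e$, so $z^1=kz^2$. $\square$

## 8. From locked orbits to Theorems B(1) and A

**Proof of Theorem B(1).** We prove it for every group $\Lambda'$ with $\Lambda\leqslant\Lambda'\leqslant C(\Gamma)$, which includes $\Lambda$ and $C(\Gamma)$. Let $\eta$ be $\Lambda'$-invariant and ergodic under $\Lambda'$, with marginals $\mu$.

**Step 1: the orbit relations among the $x^i$ are constant.** For $i\neq j$ let $\kappa_{ij}=k$ if $x^i=kx^j$, and $\kappa_{ij}=\infty$ if $x^i\notin\Gamma x^j$; a.s. this is well defined by freeness. Let $\beta\in\Lambda'$. For $\mu$-a.e. $x$ we have $\beta(kx)=k\beta(x)$ for all $k\in\Gamma$; so for $\eta$-a.e. point, $x^i=kx^j$ implies $\beta(x^i)=k\beta(x^j)$. Thus $\{\kappa_{ij}=k\}$ is contained, modulo $\eta$, in its preimage under $\beta^{\times n}$. Both have the same measure, so they agree modulo $\eta$. By ergodicity every $\kappa_{ij}$ is a.s. constant.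

**Step 2: reduction to distinct orbits.** The relation "$i=j$ or $\kappa_{ij}\in\Gamma$" is an equivalence relation on $\{1,\dots,n\}$. Its classes are the blocks; choose a representative $r$ in each, and put $k_i=\kappa_{ir}$ (and $k_r=e$). Then $x^i=k_ix^r$ a.s. It remains to show that the $x^r$ are independent. Their joint law is again $\Lambda$-invariant with marginals $\mu$, and distinct representatives have $\kappa=\infty$. So we may assume that all $\kappa_{ij}=\infty$ a.s.

**Step 3: independence.** Apply Lemma 6 to each two-dimensional marginal of $\eta$. If $y^i\in\Gamma y^j$ had positive probability, then on that event $x^i\in\Gamma x^j$, contradicting $\kappa_{ij}=\infty$. So a.s. the $y^i$ lie in distinct orbits, and since $E=E'$ modulo null sets, so do the $z^i$. By (4) and Lemma 3 ($r=n$), $\eta_{\mathbf y}$ is $\mathrm{Sym}_f(\Gamma)^n$-invariant for a.e. $\mathbf y$; by (5) and (3), $\eta_{\mathbf y}=(\zeta^\Gamma)^{\times n}$. Hence $\eta=\eta_Y\otimes(\zeta^\Gamma)^{\times n}$. By the symmetric argument, the conditional law of $\mathbf y$ given $\mathbf z$ is $(\nu^\Gamma)^{\times n}$, so $\eta_Y=(\nu^\Gamma)^{\times n}$.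 Thus $\eta=\mu^{\times n}$. $\square$

**Proof of Theorem A.** Ergodicity of $\Lambda$ is Lemma 5. Let $\psi\in\operatorname{Factor}(X,\mu)$ commute with $\Lambda$. The law $\eta$ of $(x,\psi(x))$ is $\Lambda$-invariant with marginals $\mu$. It is ergodic, because $x\mapsto(x,\psi(x))$ is an isomorphism of $\Lambda\curvearrowright(X,\mu)$ onto $\Lambda\curvearrowright(X\times X,\eta)$. It is not $\mu\times\mu$: it is carried by the graph of $\psi$, which is $\mu\times\mu$-null since $\mu$ is nonatomic. By Theorem B(1) with $n=2$, the two indices form one block. So there is $k\in\Gamma$ with $x=k\psi(x)$ a.e., that is, $\psi=k^{-1}\in\Gamma$. $\square$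

It suffices that $\psi$ be nonsingular, $\psi_*\mu\ll\mu$, instead of measure preserving. Indeed $\psi_*\mu$ is then $\Lambda$-invariant, its density is $\Lambda$-invariant, and so $\psi_*\mu=\mu$ by ergodicity.

## 9. All two-fold joinings and all invariant $\sigma$-algebras

**Proof of Theorem B(2).** The aim is to remove the ergodicity assumption for $n=2$. A $C(\Gamma)$-invariant $\eta$ is $\Lambda$-invariant, so we need only treat $\Lambda$. Take the ergodic decomposition of $\eta$ for $\Lambda$. The marginals of a.e. component are $\Lambda$-invariant and average to $\mu$, which is ergodic by Lemma 5. By Lemma 4 they equal $\mu$. By part (1) with $n=2$, a.e. component is $\mu\times\mu$ or some $\Delta_k$. These are countably many measures, so $\eta$ is a convex combination of them. $\square$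

The coefficients are unique, because the measures $\mu\times\mu$ and $\Delta_k$, $k\in\Gamma$, are mutually singular: $\Delta_k$ is carried by $\{x^1=kx^2\}$, which is null for $\mu\times\mu$, and null for $\Delta_l$ with $l\ne k$ by freeness.

**Proof of Theorem B(3).** Let $\mathfrak B$ be a $\Lambda$-invariant sub-$\sigma$-algebra with conditional expectation $E$.

**Step 1: turn $\mathfrak B$ into a joining.** Define $\eta$ by
$$\eta(A\times B)=\int E(1_A)E(1_B)\,d\mu=\int E(1_A)1_B\,d\mu .$$
This is a probability measure on $X\times X$: if $\mu_x$ are the conditional measures of $\mu$ given $\mathfrak B$, then $\eta=\int\mu_x\times\mu_x\,d\mu(x)$. Its marginals are $\mu$. It is $\Lambda$-invariant, since $E$ commutes with $\Lambda$ by invariance of $\mathfrak B$. So part (2) applies. Put $P_0f=\int f\,d\mu$ and $(kf)(x)=f(k^{-1}x)$. Since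
$$\Delta_{k^{-1}}(A\times B)=\int 1_A(k^{-1}x)1_B(x)\,d\mu(x)=\int (k1_A)\,1_B\,d\mu,$$
we obtain, writing $a_k$ for the coefficient of $\Delta_{k^{-1}}$ and $a_\infty$ for that of $\mu\times\mu$,
$$E=a_\infty P_0+\sum_{k\in\Gamma}a_k\,k,\qquad a_\infty,a_k\ge0,\quad a_\infty+s=1,\quad s=\sum_ka_k .\tag{6}$$
This holds on indicator functions, and then on $L^2(X,\mu)$ by linearity and continuity. An operator of the form $a_\infty P_0+\sum a_kk$ with nonnegative summable coefficients determines its coefficients, because it determines the measure $a_\infty(\mu\times\mu)+\sum a_k\Delta_{k^{-1}}$ on rectangles.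

**Step 2: use $E^2=E$.** Since $kP_0=P_0k=P_0=P_0^2$,
$$E^2=(a_\infty^2+2a_\infty s)P_0+\sum_k(a*a)_k\,k,\qquad (a*a)_k=\sum_ha_{kh^{-1}}a_h .$$
By uniqueness of coefficients $a*a=a$. Summing over $k$, $s^2=s$, so $s\in\{0,1\}$. If $s=0$, then $E=P_0$ and $\mathfrak B$ is trivial.

**Step 3: if $s=1$, then $a$ is uniform on a finite subgroup.** Now $a_\infty=0$. Let $K=\{k:a_k>0\}$ and $M=\max_ka_k=a_{k_0}$; the maximum exists because $a$ is summable and nonzero. In
$$M=a_{k_0}=\sum_{h\in K}a_{k_0h^{-1}}a_h$$
the weights $a_h$ sum to $1$ and each $a_{k_0h^{-1}}\le M$, so $a_{k_0h^{-1}}=M$ for all $h\in K$. Only finitely many elements have mass $M$, so $K$ is finite. The support of $a*a$ is $KK$, so $KK=K$, and a nonempty finite subset of a group closed under multiplication is a subgroup. As $k_0\in K$, the set $\{k_0h^{-1}:h\in K\}$ is all of $K$, so $a=M=|K|^{-1}$ on $K$. Hence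
$$E=\frac1{|K|}\sum_{k\in K}k,$$
the projection onto the $K$-invariant functions, and $\mathfrak B=\mathrm{Fix}(K)$.

**Step 4: the converse.** For every finite subgroup $K$, the algebra $\mathrm{Fix}(K)$ is $C(\Gamma)$-invariant, because $C(\Gamma)$ commutes with $K$; in particular it is $\Lambda$-invariant. The trivial algebra is clearly $C(\Gamma)$-invariant. Since every $C(\Gamma)$-invariant algebra is $\Lambda$-invariant, the two classes of invariant algebras coincide. The conditional expectation onto $\mathrm{Fix}(K)$ is $|K|^{-1}\sum_{k\in K}k$, so by uniqueness of coefficients distinct $K$ give distinct algebras, and none of them is trivial. $\square$
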